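# Alternating groups acting on connected groups of finite Morley rank: the bounds $n-2$, $n-1$ and $n+1$

## 1. The subgroup $C_G(A)\times V$ of $G\rtimes V$

Put $A=\operatorname{Alt}(n)$ with $n\ge 9$. Inside $A$ sits the Klein four-group
$$V=\{1,\ (12)(34),\ (13)(24),\ (14)(23)\}.$$
Two features of $V$ matter: the product of any two of its involutions is the third, and all of $\operatorname{Alt}(\{5,\dots,n\})$ commutes with $V$.

Let $A$ act faithfully by definable automorphisms on an infinite simple group $G$ of finite Morley rank. Form $X=G\rtimes V$ and put
$$M=C_G(A),\qquad K=M^\circ,\qquad M_V=MV=M\times V\le X .$$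
The proof turns on $M_V$. Under a hypothesis that we want to refute, we shall prove that for $g\in X$
$$\text{if } M_V\cap M_V^g \text{ contains an involution, then } g\in M_V . \tag{1}$$
This property cannot hold. Take an involution $i\in V$ and an involution $w\in G$ outside $M_V$ (there will be one). The product $x=iw$ lies in the coset $iG\neq G$, and this forces the smallest definable subgroup containing $x$ to contain an involution $u$. Since $i$ and $w$ invert $x$, the involution $u$ commutes with both. From $i=i^u\in M_V\cap M_V^u$, property (1) gives $u\in M_V$. From $u=u^w\in M_V\cap M_V^w$, it gives $w\in M_V$, a contradiction.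

It is essential to multiply an involution of $V$ by an involution of $G$. The product of two involutions of $G$ need not lead to any new involution: in $\operatorname{Sym}(3)$ the product of two distinct transpositions generates a group of order 3. The coset $iG$ is what forces $u$ to exist.

The refuted hypothesis says that every proper definable connected subgroup of $G$ normalized by a large $\operatorname{Alt}(\Delta)$ is centralized by it. Its failure gives a proper definable connected subgroup $B<G$ on which some $\operatorname{Alt}(\Delta)$ with $|\Delta|\ge n-4$ still acts faithfully. That is the induction step for bounding ranks from below, and the purpose is to settle the following conjecture, taken from Tuna Altınel and Joshua Wiscons, "Actions of $\operatorname{Alt}(n)$ on groups of finite Morley rank without involutions", arXiv:2205.06173 (2022).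

**Conjecture.** Suppose that $\operatorname{Sym}(n)$ or $\operatorname{Alt}(n)$ acts definably and faithfully by automorphisms on a connected group of finite Morley rank $G$, with $n$ sufficiently large. If $G$ is nonabelian, then $\operatorname{rk}G\ge n-1$, and if $G$ is nonsolvable, then $\operatorname{rk}G\ge n$.

In plain words: how small can a connected group be if it has $\operatorname{Alt}(n)$ among its symmetries, and what extra rank is needed for it to be noncommutative? The conjecture is true, the bound $n-1$ is sharp for every large $n$, and the bound $n$ improves to $n+1$, which is sharp for every large $n$.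

**Theorem 1.** There is $N$ such that for all $n\ge N$, if $\operatorname{Alt}(n)$ or $\operatorname{Sym}(n)$ acts definably and faithfully on a connected group $G$ of finite Morley rank, then:

- (a) $\operatorname{rk}G\ge n-2$;
- (b) if $G$ is nonabelian, then $\operatorname{rk}G\ge n-1$;
- (c) if $G$ is nonsolvable, then $\operatorname{rk}G\ge n+1$ (in particular $\ge n$).

All three bounds are attained for every $n\ge N$, for both $\operatorname{Alt}(n)$ and $\operatorname{Sym}(n)$. Moreover, with $A=\operatorname{Alt}(n)$:

- (d) For each $C$ there is $N(C)$ such that if $n\ge N(C)$ and $A$ acts nontrivially on $G/R(G)^\circ$, then $\operatorname{rk}G\ge n+C$.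
- (e) If $\operatorname{rk}G=n-2$, then $G$ is an elementary abelian $p$-group, $p\mid n$, and $G\cong S\otimes_{\mathbb F_q}W$ as an $A$-module, with $S$ a nontrivial absolutely irreducible $\mathbb F_qA$-module of degree $n-2$ ($q$ a power of $p$) and $\operatorname{rk}W=1$.
- (f) If $G$ is nonsolvable and $\operatorname{rk}G=n+1$, then $G=V\times L$ with $V$ $A$-invariant and as in (e), and $L\cong\mathrm{SL}_2(F)$ or $\mathrm{PSL}_2(F)$ ($F$ algebraically closed) centralized by $A$.

(In (f) the letter $V$ is a module, not the four-group. The four-group appears only in this section and in Section 9.) Since $\operatorname{Alt}(n)\le\operatorname{Sym}(n)$, the lower bounds need only be proved for $A=\operatorname{Alt}(n)$.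

## 2. Rank, connectedness, 2-tori: the vocabulary

**Definability and rank.** "Definable" means interpretable in an ambient ranked structure of finite Morley rank; we write fMr for finite Morley rank. The rank is additive: if a definable map has all fibers of rank $d$, the rank of the source is $d$ plus the rank of the image. In particular $\operatorname{rk}H=\operatorname{rk}N+\operatorname{rk}(H/N)$ for definable $N\trianglelefteq H$. A nonempty definable set has rank $0$ exactly when it is finite. Standard example: in a pure algebraically closed field $F$, rank is dimension, so $\operatorname{rk}F=1$ and $\operatorname{rk}\mathrm{PSL}_2(F)=3$. "$A$ acts definably on $G$" means that $G$ and each automorphism are definable; for finite $A$, $G\rtimes A$ is then a group of fMr. We write $x^g=g^{-1}xg$, and $x^a$ for the image of $x$ under $a\in A$, which is conjugation in $G\rtimes A$.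

**Connected components and hulls.** Definable subgroups satisfy the descending chain condition. So each definable $H$ has a smallest definable subgroup $H^\circ$ of finite index, centralizers of arbitrary sets are definable, and each set $Y$ lies in a smallest definable subgroup $d(Y)$, its definable hull. Write $C_G^\circ(\cdot)=C_G(\cdot)^\circ$. For one element, $d(x)$ is abelian. Example: in the pure field $\mathbb C$, an element $x\in\mathbb C^\times$ of infinite order has $d(x)=\mathbb C^\times$, because proper definable subgroups of $\mathbb C^\times$ are finite. We use the following standard consequences freely.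

- If $G$ is connected and $H<G$ is proper definable, then $\operatorname{rk}H<\operatorname{rk}G$. A definable subset of rank $\operatorname{rk}G$ is called generic; in a connected group, two generic sets meet in a generic set.
- Definable images of connected groups are connected. A connected group acting definably on a finite set fixes every point. So a finite normal subgroup of a connected group is central.
- (Zilber) A group generated by definable connected subgroups is definable and connected, and if $H$ is definable connected and $Y$ is any subset, $[H,Y]$ is definable and connected. In particular the derived series of a connected group consists of definable connected subgroups.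
- A divisible abelian group has no proper subgroup of finite index. So a divisible abelian subgroup of a definable $H$, definable or not, lies in $H^\circ$.
- (Macintyre) An abelian group of fMr is $D\oplus B$ with $D$ divisible and $B$ of bounded exponent.
- (Belegradek, Nesin) The solvable radical $R(G)$, generated by the normal solvable subgroups, is definable and solvable.

**2-subgroups.** A Sylow 2-subgroup is a maximal 2-subgroup; it need not be definable. For such $S$, put $S^\circ=S\cap d(S)^\circ$. A 2-torus is a divisible abelian 2-group of finite Prüfer rank, that is, $\mathbb Z(2^\infty)^r$, where $r$ is its Prüfer rank. A 2-unipotent group is a definable connected nilpotent 2-group of bounded exponent. Examples: if $\operatorname{char}F\ne2$, the 2-power roots of unity in $F^\times$ form a 2-torus of Prüfer rank 1. In the pure field this is $S$ for $H=F^\times$, with $d(S)=F^\times$ and $S^\circ=S$. If $\operatorname{char}F=2$, then $F^+$ is 2-unipotent. A simple group of fMr is of even or mixed type if it has a nontrivial 2-unipotent subgroup, and of odd or degenerate type otherwise; degenerate type means that its Sylow 2-subgroups are finite. Thus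 $\mathrm{PSL}_2(F)$ is of even type for $\operatorname{char}F=2$ and of odd type for algebraically closed $F$ of other characteristics.

**Definable primitivity.** A transitive definable action on a set with more than one point is definably primitive if a point stabilizer is maximal among proper definable subgroups. Example: $\mathrm{PSL}_2(F)$ on the projective line, where a point stabilizer is a Borel subgroup.

The published facts that we use follow. "BN" is Borovik–Nesin, *Groups of Finite Morley Rank*.

- **(F1)** Sylow 2-subgroups of a group of fMr are conjugate. If $S$ is one, $S^\circ$ has finite index in $S$ and is a central product of a 2-unipotent group and a 2-torus. If $N\trianglelefteq H$ are definable and $xN$ is a 2-element of $H/N$, then $xN$ contains a 2-element. (Borovik–Poizat; BN.)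
- **(F2)** A simple group of fMr of even or mixed type is a simple algebraic group over an algebraically closed field of characteristic 2. (Altınel–Borovik–Cherlin, *Simple Groups of Finite Morley Rank*, 2008.)
- **(F3)** A connected group of fMr with finite Sylow 2-subgroups has no involutions. (Borovik–Burdges–Cherlin, Selecta Math. 2007.)
- **(F4)** In a connected group of fMr with no nontrivial 2-unipotent subgroup, each 2-element lies in a 2-torus. (Burdges–Cherlin, *Semisimple torsion in groups of finite Morley rank*, J. Math. Logic 2009.)
- **(F5)** In a connected group of fMr, the centralizer of a 2-torus is connected. (Altınel–Burdges, J. London Math. Soc. 2008; the definable hull of a 2-torus is a decent torus with the same centralizer.)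
- **(F6)** There is $\rho:\mathbb N\to\mathbb N$ such that if $G$ acts faithfully, transitively and definably primitively on an infinite set $X$ in fMr, then $\operatorname{rk}G\le\rho(\operatorname{rk}X)$. (Borovik–Cherlin, *Permutation groups of finite Morley rank*, LMS LNS 350, 2008.) We may take $\rho$ nondecreasing with $\rho(k)\ge k$.
- **(F7)** For $n\ge10$, every nontrivial irreducible representation of $\operatorname{Alt}(n)$ over a field of characteristic $p>0$ has degree $\ge n-2$, and $\ge n-1$ if $p\nmid n$. (Wagner, Math. Z. 151 (1976), 154 (1977).)
- **(F8)** If $G\rtimes H$ has fMr, $G$ is an infinite simple algebraic group over an algebraically closed field, $H$ is definable and $C_H(G)=1$, then $H\le\operatorname{Inn}(G)\Gamma$ inside $\operatorname{Aut}(G)$, with $\Gamma$ the group of graph automorphisms (BN, Thm 8.4). We use it only for finite $H$. In all cases $\operatorname{Inn}(G)\Gamma/\operatorname{Inn}(G)$ is solvable.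
- **(F9)** In a simple algebraic group over an algebraically closed field, Zariski-closed subgroups are definable in the pure group. (Poizat, JSL 1988.)
- **(F10)** A finite supersolvable group of semisimple elements of a connected reductive group normalizes a maximal torus. (Springer–Steinberg, *Conjugacy classes*, II.5.16.)
- **(F11)** Connected groups of rank $\le2$ are solvable (Reineke, Cherlin), so nonsolvable connected groups have rank $\ge3$. If $P$ is connected and solvable, then $P'$ is nilpotent (BN, Ch. 9).

We also need (F7) in characteristic 0: a nontrivial representation of $\operatorname{Alt}(n)$, $n\ge 10$, in characteristic $0$ has degree $\ge n-1$. Realize it over a number field and reduce modulo a place above a prime $p>n$. The kernel of reduction on a finite group is a $p$-group, hence trivial here, because $p\nmid|\operatorname{Alt}(n)|$. The reduction is therefore faithful. It has a nontrivial composition factor, since otherwise the image would be unitriangular in some basis, hence a $p$-group. That factor has degree $\ge n-1$ because $p\nmid n$.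

## 3. The permutation module modulo constants, and the case $n=5$

Let $n\ge5$, let $p$ be a prime dividing $n$, and let $F$ be an algebraically closed field of characteristic $p$. $\operatorname{Sym}(n)$ permutes the coordinates of $F^n$. The sum-zero submodule $P_0$ has rank $n-1$. Because $p\mid n$, it contains $\mathbf 1=(1,\dots,1)$. Put
$$D=P_0/F\mathbf 1,\qquad \operatorname{rk}D=n-2 .$$
The action on $D$ is faithful. The 3-cycle $e_1\mapsto e_2\mapsto e_3\mapsto e_1$ sends $e_1-e_4$ to $e_2-e_4$, and the difference $e_2-e_1$ is not in $F\mathbf 1$. So $\operatorname{Alt}(n)$ acts nontrivially on $D$ and, being simple, faithfully. The kernel of $\operatorname{Sym}(n)$ is a normal subgroup meeting $\operatorname{Alt}(n)$ trivially, hence trivial. Now: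

- $D$ is connected abelian of rank $n-2$.
- $D\rtimes F^\times$, with $F^\times$ acting by scalars, is connected, nonabelian, of rank $n-1$. Permutations commute with scalars, so $\operatorname{Sym}(n)$ acts on this group, trivially on $F^\times$.
- $D\times\mathrm{PSL}_2(F)$, with trivial action on the second factor, is connected, nonsolvable, of rank $n+1$.

Every $n\ge5$ has a prime divisor, so this proves the sharpness claims of Theorem 1, for both groups. For $n=10$ and $p=2$ or $5$ the ranks are $8,9,11$.

"Sufficiently large" cannot be dropped. The rotation group of the icosahedron embeds $\operatorname{Alt}(5)$ in $\mathrm{SO}_3(\mathbb R)\le\mathrm{SO}_3(\mathbb C)\cong\mathrm{PSL}_2(\mathbb C)$, so $\operatorname{Alt}(5)$ acts on $\mathrm{PSL}_2(\mathbb C)$ by conjugation, faithfully because the center is trivial. This is a nonsolvable connected group of rank $3$, below both $n-1=4$ and $n=5$. The danger for small $n$ is thus a simple group on which $A$ acts faithfully. For large $n$ we must show that simple groups with a faithful $\operatorname{Alt}(n)$-action have rank well above $n$.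

## 4. Three elementary lemmas on automorphisms

For $n\ge5$, $A=\operatorname{Alt}(n)$ is simple, so each nontrivial action of $A$ is faithful.

**Lemma 2.** Let $n\ge5$, let $A$ act on a group $G$, and let $N\trianglelefteq G$ be $A$-invariant. If $A$ is trivial on $N$ and on $G/N$, then $A$ is trivial on $G$. Hence, if $A$ acts faithfully on $G$ and $G=G_0\ge G_1\ge\dots\ge G_k=1$ is a series of normal $A$-invariant subgroups, $A$ is faithful on some factor $G_i/G_{i+1}$.

*Proof.* Work in $G\rtimes A$. Since $[G,A]\le N$ and $[N,A]=1$, we have $[G,A,A]=1=[A,G,A]$. The three subgroups lemma gives $[A,A,G]=1$, and $[A,A]=A$. So $[A,G]=1$. The second statement follows by induction on $k$. $\square$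

**Lemma 3.** Let $\alpha$ be a definable involutory automorphism of a connected group $G$ of fMr with $C_G(\alpha)$ finite. Then $G$ is abelian.

*Proof.* Let $I=\{x\in G:x^\alpha=x^{-1}\}$. For $g\in G$, $(g^{-1}g^\alpha)^\alpha=(g^\alpha)^{-1}g=(g^{-1}g^\alpha)^{-1}$, so $g\mapsto g^{-1}g^\alpha$ maps $G$ into $I$. If $g^{-1}g^\alpha=h^{-1}h^\alpha$, then $hg^{-1}=(hg^{-1})^\alpha$, so the fibers are cosets $C_G(\alpha)g$, which are finite. Hence the image has rank $\operatorname{rk}G$ and $I$ is generic. Fix $x\in I$. Then $I\cap x^{-1}I$ is generic. For $y$ in it, both $y$ and $xy$ are in $I$, so $x^{-1}y^{-1}=(xy)^\alpha=(xy)^{-1}=y^{-1}x^{-1}$ and $[x,y]=1$. So $C_G(x)$ is generic, and therefore equals $G$. Thus $I\subseteq Z(G)$, so $Z(G)$ is generic and $G=Z(G)$. $\square$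

**Lemma 4.** Let $G$ be connected, $Z$ a finite central subgroup, $a$ a definable automorphism of $G$ with $g^a\in gZ$ for all $g\in G$. Then $a=1$.

*Proof.* Put $f(g)=g^{-1}g^a\in Z$. Then $f(gh)=h^{-1}f(g)h^a=f(g)f(h)$, since $f(g)$ is central. So $f$ is a definable homomorphism from a connected group to a finite group; its image is connected and finite, hence trivial. $\square$

## 5. Matrix units and the rank of abelian and solvable groups

If a ring $M_d(F)$ acts on an abelian group $U$, the diagonal matrix units cut $U$ into $d$ isomorphic pieces, so the rank of $U$ is divisible by $d$. For us, $M_d(F)$ is a factor of the group algebra, and (F7) bounds $d$. One caution: on a divisible group with torsion, idempotents with denominators do not act. For instance, $\operatorname{Sym}(n)$ acts on $\{(u_i)\in\mathbb Z(2^\infty)^n:\sum u_i=0\}$, of rank $n-1$ in the pure group $\mathbb Z(2^\infty)$, but $\frac1{|A|}\sum_{a\in A}a$ is not an endomorphism given by an element of $\mathbb ZA$. So we clear denominators and control the error by finiteness.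

**Lemma 5.** Let $n\ge10$ and let $A$ act faithfully and definably on a connected abelian group $V$ of fMr. Then $\operatorname{rk}V\ge n-2$. If $\operatorname{rk}V=n-2$, then $V$ is as in Theorem 1(e).

*Proof.* **Step 1: reduce to an elementary abelian or a divisible group.** Write $V=D\oplus B$ by Macintyre, $B$ of exponent $m=p_1\cdots p_l$ (primes with repetition). In the series
$$V\ge p_1V\ge p_1p_2V\ge\dots\ge mV=D$$
every term is the image of $V$ under an endomorphism commuting with $A$, so it is definable, connected and $A$-invariant. The factors above $D$ have the form $U'/p_kU'$, so they are connected elementary abelian. By Lemma 2, $A$ is faithful on one of these factors or on $D$.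

**Step 2: the elementary abelian case.** Here we show that a connected elementary abelian $p$-group $U$ with faithful $A$-action has rank $\ge n-2$. Let $J$ be the radical of $\mathbb F_pA$. Each $J^kU$ is a finite sum of images of $U$ under elements of $\mathbb F_pA$, so it is definable and connected. As $J$ is nilpotent, Lemma 2 gives $k$ such that $A$ is nontrivial on $U_k=J^kU/J^{k+1}U$. On $U_k$ the ring $\mathbb F_pA/J=\prod_iM_{d_i}(\mathbb F_{q_i})$ acts; call its central idempotents $\varepsilon_i$. Since $U_k=\bigoplus_i\varepsilon_iU_k$, $A$ is nontrivial on some $\varepsilon_iU_k$. Then the simple module $S=\mathbb F_{q_i}^{d_i}$ of this factor is nontrivial. It is absolutely irreducible, because the group algebra maps onto $M_{d_i}(\mathbb F_{q_i})$. With matrix units $e_{jk'}$ of this factor, $\varepsilon_iU_k=\bigoplus_je_{jj}U_k$. The summands are connected as images of $U_k$, and $e_{k'j}$ restricts to a definable isomorphism from $e_{jj}U_k$ to $e_{k'k'}U_k$ with inverse $e_{jk'}$. They are nonzero, hence infinite, so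
$$\operatorname{rk}(\varepsilon_iU_k)=d_i\operatorname{rk}(e_{11}U_k)\ge d_i\ge n-2 \tag{2}$$
by (F7).

**Step 3: the rational group algebra.** For the divisible case we need $\mathbb QA=\prod_iM_{d_i}(F_i)$ with fields $F_i$, since (F7) speaks about fields. Let $E$ be an irreducible $\mathbb QA$-module. It lies in the restriction to $A$ of the module induced from $E$ to $\operatorname{Sym}(n)$. The induced module is a sum of Specht modules over $\mathbb Q$, and since $E$ is simple, it embeds in the restriction of one Specht module $S^\lambda$. If $\lambda\ne\lambda'$, this restriction is absolutely irreducible, so it equals $E$ and $\operatorname{End}(E)=\mathbb Q$. If $\lambda=\lambda'$, the restriction becomes over $\mathbb C$ a sum of two nonisomorphic irreducible modules. So its endomorphism algebra becomes $\mathbb C\times\mathbb C$ and is commutative. By semisimplicity $E$ is a direct summand, so with $e$ the projection onto $E$, $\operatorname{End}(E)=e\operatorname{End}(S^\lambda|_A)e$ is commutative as well. A commutative division ring is a field.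

**Step 4: the divisible case.** We show that a connected divisible $U$ with faithful $A$-action has rank $\ge n-1$. Let $e^{(i)}_{jk}$ be matrix units in $\mathbb QA$, and let $m_0\ge1$ be an integer with all $m_0e^{(i)}_{jk}\in\mathbb ZA$. Put $U^{(i)}_j=m_0e^{(i)}_{jj}U$, which is definable and connected. Since $\sum_{i,j}m_0e^{(i)}_{jj}=m_0$ and $m_0U=U$, the addition map $\bigoplus_{i,j}U^{(i)}_j\to U$ is onto. Its kernel is finite: let $\sum x^{(i)}_j=0$ with $x^{(i)}_j\in U^{(i)}_j$. We have $(m_0e^{(i)}_{jj})(m_0e^{(i)}_{jj})=m_0\cdot m_0e^{(i)}_{jj}$, and products of different diagonal units vanish; so applying $m_0e^{(i)}_{jj}$ gives $m_0x^{(i)}_j=0$. Multiplication by $m_0$ maps $U$ onto $U$, so by additivity $U[m_0]=\{u\in U:m_0u=0\}$ has rank $0$ and is finite. Hence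
$$\operatorname{rk}U=\sum_{i,j}\operatorname{rk}U^{(i)}_j . \tag{3}$$

Next, $\operatorname{rk}U^{(i)}_j$ does not depend on $j$. Drop the superscript. First, $m_0e_{kj}U_j=m_0^2e_{kj}U=m_0e_{kj}(m_0U)=m_0e_{kj}U$. Second, $m_0e_{kj}U=m_0e_{kk}U$: on the one hand
$$m_0e_{kk}U=m_0^2e_{kk}U=(m_0e_{kj})(m_0e_{jk})U\subseteq m_0e_{kj}U,$$
and on the other hand $m_0e_{kj}U=m_0^2e_{kj}U=(m_0e_{kk})(m_0e_{kj})U\subseteq m_0e_{kk}U$. So $U_k=m_0e_{kj}U_j$ is a definable image of $U_j$ for all $j,k$, and all ranks agree.

If all $U^{(i)}_j$ belonging to nontrivial simple modules had rank 0, they would be 0, being connected. Then $U=m_0\varepsilon_0U$ with $\varepsilon_0$ the idempotent of the trivial module, and $A$ would fix $U$ pointwise because $a\varepsilon_0=\varepsilon_0$. So for some nontrivial $i$ all $d_i$ groups $U^{(i)}_j$ have rank $\ge1$, and $\operatorname{rk}U\ge d_i\ge n-1$ by (F7) in characteristic 0, applied to $F_i^{d_i}$.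

Steps 1, 2 and 4 give $\operatorname{rk}V\ge n-2$.

**Step 5: equality.** We identify $V$ when $\operatorname{rk}V=n-2$. By Step 4 the faithful factor is not $D$. So it is an elementary abelian $U$, and by (2) its section $\varepsilon_iU_k$ has the full rank $n-2$. All other factors of the series of Step 1, including $D$, have rank $0$ and are connected, hence are $0$; so $V=U$. In the same way all layers $J^{k'}U/J^{k'+1}U$ with $k'\ne k$ and all $\varepsilon_{i'}U_k$ with $i'\ne i$ vanish. Since $J$ is nilpotent, $JU\ne U$, so the nonzero layer is $k=0$; then $JU=J^2U=\dots=0$. So $V=U=\varepsilon_iU$. Now (2) reads $n-2=d_i\operatorname{rk}(e_{11}U)$ with $d_i\ge n-2$, so $d_i=n-2$ and $\operatorname{rk}(e_{11}U)=1$. By (F7), $p\mid n$. Put $W=e_{11}V$. A module over $M_{d_i}(\mathbb F_{q_i})$ is $S\otimes_{\mathbb F_{q_i}}W$, with $V=\bigoplus_je_{j1}W$. $\square$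

**Corollary 6.** Let $n\ge10$. If $A$ acts faithfully and definably on a connected solvable group $G$ of fMr, then $\operatorname{rk}G\ge n-2$, and $\operatorname{rk}G\ge n-1$ if $G$ is nonabelian.

*Proof.* The derived series consists of definable connected characteristic subgroups. By Lemma 2, $A$ is faithful on one factor, which is connected abelian and so has rank $\ge n-2$ by Lemma 5. If $G$ is nonabelian, there is a second nontrivial factor, connected and hence infinite. $\square$

## 6. The socle: from arbitrary connected groups to simple ones

For $m\ge5$ let $r(m)$, resp. $s(m)$, be the least rank of a connected, resp. infinite simple, group of fMr with a faithful definable $\operatorname{Alt}(m)$-action. Both are finite: on $\mathrm{PSL}_m(F)$, $F$ algebraically closed, let $\operatorname{Alt}(m)$ act by conjugation with permutation matrices; only the identity permutation has a scalar matrix. Both are nondecreasing in $m$, since actions can be restricted. An infinite simple group of fMr is connected, so $r\le s$.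

**Lemma 7.** Let $n\ge10$, let $G$ be connected of fMr, and let $A$ act faithfully and definably on $G$.

- (i) If $A$ is trivial on $R(G)^\circ$, or more generally if $A$ is nontrivial on $G/R(G)^\circ$, then $\operatorname{rk}(G/R(G)^\circ)\ge\min(3n,s(n))$.
- (ii) $r(n)\ge\min(n-2,s(n))$.

*Proof.* **Step 1: remove the solvable radical.** Put $G_1=G/R(G)^\circ$. In both cases of (i), $A$ is faithful on $G_1$; in the first case by Lemma 2. The solvable radical of $G_1$ is $R(G)/R(G)^\circ$, which is finite, hence central in the connected group $G_1$. Since $Z(G_1)$ lies in the radical, the radical is $Z=Z(G_1)$. Put $G_2=G_1/Z$. The preimage of $R(G_2)$ in $G_1$ is solvable and normal, so it lies in $Z$; thus $R(G_2)=1$. By Lemma 4, $A$ is not trivial on $G_2$. So $A$ is faithful on $G_2$, and $G_2$ is infinite and connected. Also $Z(G_2)\le R(G_2)=1$.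

**Step 2: minimal infinite definable normal subgroups of $G_2$ are simple.** Let $N$ be one; it exists by the chain condition. It is connected, since $N^\circ$ is also infinite and normal in $G_2$. As $R(N)$ is characteristic in $N$, $R(N)\le R(G_2)=1$; in particular $Z(N)=1$.

Let $U$ be a minimal infinite definable connected normal subgroup of $N$. All $G_2$-conjugates of $U$ are normal in $N$ and minimal in the same sense. If $U_1\ne U_2$ are two of them, then $U_1\cap U_2$ is properly contained in both (they have equal rank and are connected), so by minimality it is finite. It is normal in $N$, hence central in $N$, hence trivial. So $[U_1,U_2]\le U_1\cap U_2=1$. Since $Z(U)$ is abelian and normal in $N$, $Z(U)\le R(N)=1$. Finitely many distinct conjugates generate their direct product: an element of one of them that lies in the product of the others commutes with its own factor, so it is central there and trivial. Each conjugate has rank $\ge1$, so there are finitely many. The connected group $G_2$ permutes them, hence fixes $U$: $U\trianglelefteq G_2$. So $U=N$ by minimality of $N$. Thus $N$ has no proper infinite definable connected normal subgroup.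

Now let $1\ne Y\trianglelefteq N$ be any normal subgroup. By Zilber $[N,Y]$ is definable and connected. It is normal in $N$, and nontrivial as $Z(N)=1$. So it is infinite and equals $N$, whence $N=[N,Y]\le Y$. Thus $N$ is simple, and it is nonabelian.

**Step 3: the socle $E$ and its centralizer.** We collect the simple pieces. Two distinct minimal infinite definable normal subgroups of $G_2$ are simple and normal, so they meet trivially and commute. They have trivial centers, so as in Step 2 finitely many of them generate their direct product, and by ranks there are finitely many in all, $N_1,\dots,N_k$. Let $E=N_1\times\dots\times N_k$. The group $C_{G_2}(E)$ is definable and normal. If it is finite, it is central in $G_2$, hence trivial. If it is infinite, it contains some $N_j$, which would then centralize itself, a contradiction. So $C_{G_2}(E)=1$.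

**Step 4: the action on $E$.** The group $A$ permutes the $N_j$ and normalizes $E$. If $A$ were trivial on $E$, then for $e\in E$, $g\in G_2$, $a\in A$ we would have $e^g=(e^g)^a=(e^a)^{g^a}=e^{g^a}$, so $g^ag^{-1}\in C_{G_2}(E)=1$, and $A$ would be trivial on $G_2$. So $A$ is faithful on $E$. If $A$ moves some $N_j$, its orbit has size $\ge n$: a proper subgroup of index $k<n$ would embed the simple group $A$ in $\operatorname{Sym}(k)$, but $n!/2>(n-1)!$. Each $N_j$ is connected and nonsolvable, so $\operatorname{rk}N_j\ge3$ by (F11), and $\operatorname{rk}E\ge3n$. Otherwise $A$ normalizes each $N_j$ and is nontrivial, hence faithful, on some $N_j$; then $\operatorname{rk}E\ge s(n)$. Since $\operatorname{rk}G_1\ge\operatorname{rk}G_2\ge\operatorname{rk}E$, (i) follows.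

**Step 5: part (ii).** Take $G$ with $\operatorname{rk}G=r(n)$. If $A$ is nontrivial on $R(G)^\circ$, which is connected solvable, Corollary 6 gives $\operatorname{rk}G\ge n-2$. Otherwise use (i) and $3n\ge n-2$. $\square$

## 7. Losing four points, gaining one rank, and the function $\kappa$

What remains is to bound $s(n)$ from below. The first thing to try is induction on $n$ through centralizers. Let $A$ act faithfully on a simple $G$ and let $x$ be a 3-cycle. Then $B=C_G^\circ(x)$ is a proper definable connected subgroup, normalized by the alternating group on the $n-3$ points that $x$ fixes. If that group is faithful on $B$, then $\operatorname{rk}G\ge\operatorname{rk}B+1\ge r(n-3)+1$.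

This stops working at two points. First, $\operatorname{Alt}(n-3)$ may be trivial on $B$. Second, even if that never happened, the inequality $r(n)\ge\min(n-2,r(n-3)+1)$ is too weak: the function $f(n)=\lfloor n/3\rfloor$ satisfies $f(n)=f(n-3)+1$, so the inequality cannot yield more than slope $\frac13$. We lose several points for each unit of rank.

The second difficulty is removed by (F6): in a simple group of large rank, every proper definable subgroup has large corank. If the corank exceeds the number of points lost, slope 1 is within reach. The first difficulty is the subject of Section 9.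

**Lemma 8.** Let $G$ be infinite simple of fMr and $B$ an infinite proper definable subgroup with $\operatorname{rk}G-\operatorname{rk}B=k$. Then $\operatorname{rk}G\le\rho(k)$.

*Proof.* **Step 1: enlarge $B$ to a maximal definable subgroup**, so that (F6) applies. Let $M_0$ be of maximal rank among the proper definable subgroups containing $B$, and $M_1=N_G(M_0^\circ)$. The group $M_0^\circ$ is infinite and proper, so it is not normal in the simple group $G$; thus $M_1$ is proper. It contains $M_0$. Let $M_2\ge M_1$ be proper definable. Then $\operatorname{rk}M_2=\operatorname{rk}M_0$ by the choice of $M_0$, so $M_2^\circ\ge M_0^\circ$ have equal rank and $M_2^\circ=M_0^\circ$. So $M_2$ normalizes $M_0^\circ$ and $M_2\le M_1$. Hence $M_1$ is a maximal proper definable subgroup.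

**Step 2: apply (F6).** $G$ acts on $G/M_1$ transitively and definably primitively, and faithfully because the kernel is a proper normal subgroup. The set $G/M_1$ is infinite since $G$ is connected and $M_1$ is proper, and its rank is $\operatorname{rk}G-\operatorname{rk}M_1\le k$. Thus $\operatorname{rk}G\le\rho(k)$, as $\rho$ is nondecreasing. $\square$

Let $\kappa(m)=\min\{k\ge1:\rho(k)\ge m\}$; this exists as $\rho(k)\ge k$. It is nondecreasing in $m$. Since $\rho$ is nondecreasing, $\kappa(m)>k$ once $m>\rho(k)$; so $\kappa(m)\to\infty$. Lemma 8 says
$$\operatorname{rk}G-\operatorname{rk}B\ge\kappa(\operatorname{rk}G) \tag{4}$$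
for every infinite proper definable subgroup $B$ of an infinite simple $G$. (The corank is $\ge1$ since $G$ is connected.)

## 8. Elementary abelian 3-groups in algebraic groups of characteristic 2

**Lemma 9.** If $n\ge5$ and $A$ acts faithfully and definably on a simple group $G$ of fMr of even or mixed type, then $\operatorname{rk}G\ge(n-2)^2/72$.

*Proof.* **Step 1: make the action inner.** By (F2), $G$ is a simple algebraic group over an algebraically closed field of characteristic 2. Let $l$ be its Lie rank and $h$ its Coxeter number. By (F8), $A\le\operatorname{Inn}(G)\Gamma$. Since $\operatorname{Inn}(G)\Gamma/\operatorname{Inn}(G)$ is solvable and $A$ is perfect, $A\le\operatorname{Inn}(G)\cong G$.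

**Step 2: bound $l$ from below.** Let $E\le A$ be generated by $\lfloor n/3\rfloor$ disjoint 3-cycles, an elementary abelian 3-group. In characteristic 2 its elements are semisimple. By (F10), $E$ normalizes a maximal torus $T_0$. As $T_0$ is a product of $l$ multiplicative groups, $E\cap T_0$ has rank $\le l$. The quotient $E/(E\cap T_0)$ embeds in the Weyl group, which lies in $GL_l(\mathbb Z)\le GL_l(\mathbb C)$. There it is diagonalizable, so it has rank $\le l$. So $\lfloor n/3\rfloor\le2l$ and $l\ge\frac12\lfloor n/3\rfloor\ge(n-2)/6$.

**Step 3: bound the rank of $G$.** The ambient structure may be richer than the field, so we count a chain of definable subgroups. A maximal unipotent subgroup has a chain of $|\Phi^+|$ nontrivial closed subgroups with successive infinite index, down to $1$. They are definable by (F9), so the rank drops at each step. With $|\Phi^+|=lh/2$ and $h\ge l+1$,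
$$\operatorname{rk}G\ge\frac{lh}2\ge\frac{l(l+1)}2\ge\frac{(n-2)^2}{72}.\qquad\square$$

## 9. A proper subgroup on which $\operatorname{Alt}(n-4)$ is still faithful

**Proposition 10.** Let $n\ge9$, and let $A=\operatorname{Alt}(n)$ act faithfully and definably on an infinite simple group $G$ of fMr with no nontrivial 2-unipotent subgroup. Then there are $\Delta\subseteq\{1,\dots,n\}$ with $|\Delta|\ge n-4$ and a proper definable connected subgroup $B<G$ that is normalized by $\operatorname{Alt}(\Delta)$ and on which $\operatorname{Alt}(\Delta)$ acts faithfully.

*Proof.* Suppose not. Since $|\Delta|\ge n-4\ge5$, $\operatorname{Alt}(\Delta)$ is simple, so an action that is not faithful is trivial: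
$$\text{every proper definable connected } B<G \text{ normalized by } \operatorname{Alt}(\Delta),\ |\Delta|\ge n-4,\text{ is centralized by }\operatorname{Alt}(\Delta). \tag{5}$$
Put $\hat G=G\rtimes A$ and $K=C_G^\circ(A)$. Recall that $G$ is connected and $Z(G)=1$.

**Step 1: all such subgroups lie in $K$.** This step turns (5) into a statement about one subgroup: *every proper definable connected $B<G$ normalized by some $\operatorname{Alt}(\Delta)$ with $|\Delta|\ge n-4$ lies in $K$.* For a 3-cycle $x$ put $K_x=C_G^\circ(x)$. It is proper as $A$ is faithful, and normalized by $\operatorname{Alt}(\{1,\dots,n\}\setminus\operatorname{supp}x)$, hence centralized by it by (5). So $K_x\le K_y$ for each 3-cycle $y$ disjoint from $x$, and $K_x=K_y$ by symmetry. Two 3-cycles $x,x'$ move at most 6 points together, so, as $n\ge9$, there is a 3-cycle $y$ disjoint from both; thus $K_x=K_y=K_{x'}$. The common value is centralized by every 3-cycle, hence by $A$, so it lies in $K$; and $K\le K_x$ is clear. So $K_x=K$ for all $x$. Given $B$, (5) says that it is centralized by a 3-cycle $x\in\operatorname{Alt}(\Delta)$, so $B\le K_x=K$.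

Two consequences. If $1\ne z\in C_G(A)$, then $C_G^\circ(z)$ is $A$-invariant, and proper as $Z(G)=1$. So
$$C_G^\circ(z)\le K\qquad\text{for } 1\ne z\in C_G(A). \tag{6}$$
Let $V$ be the Klein four-group on $\{1,2,3,4\}$ and $V^\#=V\setminus\{1\}$. For $v\in V^\#$, $C_G^\circ(v)$ is proper and normalized by $\operatorname{Alt}(\{5,\dots,n\})$, which centralizes $v$. Here $|\Delta|=n-4$, which is why the proposition allows this size. So $C_G^\circ(v)\le K$, and the other inclusion is clear:
$$C_G^\circ(v)=K\qquad\text{for all } v\in V^\#. \tag{7}$$
By (7) and Lemma 3, $K$ is infinite, because $G$ is not abelian. It is proper since $A$ acts nontrivially. Put $X=GV\le\hat G$; this is $G\rtimes V$, and $X^\circ=G$.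

**Step 2: $G$ is not of degenerate type.** We need infinite 2-subgroups, in order to have a 2-torus to work with. Suppose that the Sylow 2-subgroups of $G$ are finite. By (F3), $G$ has no involutions, so it has no nontrivial 2-elements. So 2-subgroups of $X$ meet $G$ trivially and embed in $X/G\cong V$; they have order $\le4$. Every subgroup of order 4 of $X$ is then a Sylow 2-subgroup, hence by (F1) conjugate to $V$, by an element of $X=VG$, and so by an element of $G$.

Let $V^\#=\{i,j,c\}$, so $ij=c$. Let $g\in G$ and $x=ij^g$. Then $x\in cG$. Both $i$ and $j^g$ invert $x$: $ixi=j^gi=x^{-1}$ and $j^gxj^g=j^gi=x^{-1}$. So they normalize $d(x)=d(x^{-1})$. The elements of the abelian group $d(x)$ inverted by $i$ form a definable subgroup containing $x$, hence are all of $d(x)$; the same holds for $j^g$. Next, $d(x)\cap G$ is normal in $d(x)$, and the image of $x$ in $d(x)/(d(x)\cap G)$ has order 2. By (F1) the coset of $x$ contains a 2-element $t\in d(x)\cap cG$. As $t^2\in G$ is a 2-element, $t^2=1$; and $t\ne1$ since $c\notin G$. So $t$ is an involution. Being inverted by $i$ and $j^g$, it commutes with both.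

The group $\langle i,t\rangle$ has order 4, as $i$ and $t$ are commuting involutions in the different cosets $iG$, $cG$. So $\langle i,t\rangle=V^h$ with $h\in G$. Each $v^h$ lies in $vG$, so comparing cosets of $G$ gives $i=i^h$ and $t=c^h$. By (7),
$$C_G^\circ(t)=C_G^\circ(c)^h=K^h=C_G^\circ(i^h)=C_G^\circ(i)=K .$$
Likewise $\langle j^g,t\rangle=V^{h'}$ with $h'\in G$, $j^g=j^{h'}$, $t=c^{h'}$, and $C_G^\circ(t)=K^{h'}=C_G^\circ(j^{h'})=C_G^\circ(j^g)=K^g$. So $K=K^g$ for all $g\in G$. Then $K$ is an infinite proper normal subgroup of a simple group, a contradiction.

**Step 3: maximal 2-tori are conjugate.** This step makes 2-tori as usable as Sylow subgroups. A 2-unipotent subgroup of $X$ is definable and connected, so it lies in $X^\circ=G$ and is trivial. Let $Y\le X$ be definable. By (F1), $S^\circ$ is a 2-torus of finite index in $S$ for every Sylow 2-subgroup $S$ of $Y$. A 2-torus $Q\le Y$ lies in some Sylow 2-subgroup $S_1$ of $Y$ and has no proper subgroup of finite index, so $Q\le S_1^\circ$. Hence a maximal 2-torus of $Y$ has the form $S_1^\circ$. Conversely each $S^\circ$ is maximal: if $S^\circ\le Q$ with $Q$ a 2-torus, then $Q\le S_1^\circ$ as above;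 $S^\circ$ and $S_1^\circ$ are conjugate by (F1), so they have the same Prüfer rank, and a divisible subgroup of a 2-torus is a direct summand, so with the same Prüfer rank it is everything. Therefore the maximal 2-tori of $Y$ are exactly the groups $S^\circ$, they are conjugate in $Y$, and each 2-torus of $Y$ lies in one of them.

**Step 4: a maximal 2-torus $T$ with $C_G(T)\le K$.** Here the three involutions of $V$ push a torus into $K$. Let $S\ge V$ be a Sylow 2-subgroup of $X$ and $T=S^\circ$. By Step 2, $X$ has infinite 2-subgroups, so $S$ is infinite by conjugacy and $T\ne1$. As $V\le S$, $T$ is normalized by $V$. As $T$ is divisible and $|X:G|$ is finite, $T\le G$. Being a maximal 2-torus of $X$, $T$ is maximal in $G$ and in any definable subgroup of $X$ that contains it; the same holds for all conjugates of $T$ in $X$. We claim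
$$T\le K\qquad\text{and}\qquad H:=C_G(T)\le K . \tag{8}$$
With $V^\#=\{a,b,c\}$ and $T$ written additively,
$$2t=(t+t^a)+(t+t^b)+(t+t^c)-(t+t^a+t^b+t^c)\qquad(t\in T).$$
The images of $T$ under $1+a$, $1+b$, $1+c$ and $1+a+b+c$ are divisible, and they lie in $C_G(a)$, $C_G(b)$, $C_G(c)$ and $C_G(a)$ respectively. So they lie in the connected components, which are $K$ by (7). Hence $T=2T\le K$, and $A$ centralizes $T$. So $H$ is $A$-invariant. It is definable, proper as $T\ne1$ and $Z(G)=1$, and connected by (F5). By Step 1, $H\le K$.

So $A$ centralizes $H$ and $T$, and $C_{\hat G}(T)=(C_{\hat G}(T)\cap G)A=H\times A$.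

**Step 5: $N_G(T)\le C_G(A)$.** This controls the fusion of $T$. Let $g\in N_G(T)$ and $a\in A$. Then $a^g$ centralizes $T^g=T$ and lies in $aG=Ga$. So $a^g=\varphi(a)a$ with $\varphi(a)=a^ga^{-1}\in C_G(T)=H$. Since $H^g=C_G(T^g)=H$ and $a$ centralizes $H$, $a^g$ centralizes $H$. So $\varphi(a)$ centralizes $H$, that is, $\varphi(a)\in Z(H)$. As $A$ centralizes $H$, for $a,b\in A$
$$(ab)^g=\varphi(a)a\,\varphi(b)b=\varphi(a)\varphi(b)\,ab .$$
So $\varphi:A\to Z(H)$ is a homomorphism from a perfect group to an abelian group, hence trivial. So $a^g=a$ for all $a\in A$.

Put $M=C_G(A)$. It is proper and definable, and contains $K$ and $N_G(T)$.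

**Step 6: if $g\in G$ and $K\cap K^g$ contains an involution $z$, then $g\in M$.** This is a first version of (1), inside $G$. Apply (6) to $z$ and to $z^{g^{-1}}$, both in $K\le C_G(A)$. It gives $C_G^\circ(z)\le K$ and $C_G^\circ(z^{g^{-1}})\le K$, so $C_G^\circ(z)\le K\cap K^g$. By (F4) in the connected group $K$, $z$ lies in a 2-torus of $K$. By Step 3 for $Y=K$, of which $T$ is a maximal 2-torus, $z\in T^k$ for some $k\in K$. As $T^k$ is abelian and divisible, $T^k\le C_G^\circ(z)\le K^g$. Also $T^g\le K^g$. Both are maximal 2-tori of $K^g$, so $T^k=T^{gk'}$ for some $k'\in K^g$. Write $k'=g^{-1}lg$ with $l\in K$; then $gk'=lg$ and $T^k=T^{lg}$. So $lgk^{-1}\in N_G(T)\le M$. As $l,k\in K\le M$, $g\in M$.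

**Step 7: property (1).** Let $M_V=MV$. As $V\le A$ centralizes $M$ and $M\cap V=1$, $M_V=M\times V$; also $M_V\cap G=M$. We prove: *if $g\in X$ and $M_V\cap M_V^g$ contains an involution $u$, then $g\in M_V$.* Writing $g\in VG$ and using $V\le M_V$, we may assume $g\in G$, and we show $g\in M$. The plan is to find an involution in $K\cap K^g$ and to use Step 6.

First we show that any involution $u=zv\in M_V$ ($z\in M$, $v\in V$, so $z^2=v^2=1$) acts nontrivially on $G$ by conjugation. Suppose it acts trivially. Then $v$ acts on $G$ as conjugation by $z^{-1}=z$. Since $z$ is fixed by $A$, this automorphism commutes with the action of $A$. By faithfulness $v\in Z(A)=1$. Then $u=z\in Z(G)=1$, a contradiction.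

So $C_G^\circ(u)$ is proper. It is normalized by $\operatorname{Alt}(\{5,\dots,n\})$, because this group centralizes $M$ and $V$, hence $u$. By Step 1, $C_G^\circ(u)\le K$. The involution $u^{g^{-1}}$ also lies in $M_V$, so $C_G^\circ(u^{g^{-1}})\le K$. Together, $C_G^\circ(u)\le K\cap K^g$.

Finally, $C_G^\circ(u)$ contains an involution. If $z=1$, then $u=v\in V^\#$ and $C_G^\circ(u)=K\ge T\ne1$ by (7) and (8). If $z\ne1$, then by (F4) and Step 3 in $G$, $z\in T^h$ for some $h\in G$. By (6), $T^h\le C_G^\circ(z)\le K$. Now $z$ centralizes $T^h$, and $v$ centralizes $K\ge T^h$, so $u=zv$ centralizes $T^h$. As $T^h$ is divisible, $T^h\le C_G^\circ(u)$, and $T^h\ne1$ contains an involution. In both cases $K\cap K^g$ contains an involution, and $g\in M$ by Step 6.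

**Step 8: contradiction.** We carry out the argument of Section 1. Let $z\in T$ be an involution, $g\in G\setminus M$ (which exists as $M$ is proper), and $w=z^g\in G$. Here $z\in T\le K\le M_V$. If $w\in M_V$, then $w\in M_V\cap M_V^g$, so $g\in M_V\cap G=M$ by Step 7, a contradiction. So $w\notin M_V$.

Let $i\in V^\#$ and $x=iw\in iG$. The image of $x$ in $d(x)/(d(x)\cap G)$ has order 2, so by (F1) $d(x)\cap iG$ contains a 2-element. It is nontrivial as $i\notin G$, so some power of it is an involution $u\in d(x)\le X$. As in Step 2, the involutions $i$ and $w$ invert $x$ and hence all of $d(x)$, so $u$ commutes with $i$ and $w$. Then $i=i^u\in M_V\cap M_V^u$, so $u\in M_V$ by Step 7. Then $u=u^w\in M_V\cap M_V^w$, so $w\in M_V$ by Step 7, a contradiction. $\square$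

## 10. The recursion for $r(n)$ and $s(n)$

**Proposition 11.** $r(n)\ge n-2$ for all large $n$, and $s(n)-n\to\infty$.

*Proof.* **Step 1: the recursive inequalities.** Let $n\ge10$, and let $A$ act faithfully on an infinite simple $G$ with $\operatorname{rk}G=s(n)$. If $G$ is of even or mixed type, Lemma 9 gives $s(n)\ge(n-2)^2/72$. Otherwise Proposition 10 gives $B$. It is nontrivial and connected, hence infinite, and some $\operatorname{Alt}(\Delta)$ with $|\Delta|\ge n-4$ is faithful on it. So $\operatorname{rk}G>\operatorname{rk}B\ge r(n-4)$. By (4) and monotonicity of $\kappa$, $\operatorname{rk}G-\operatorname{rk}B\ge\kappa(\operatorname{rk}G)\ge\kappa(r(n-4)+1)$. Hence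
$$s(n)\ge\min\Bigl(\tfrac{(n-2)^2}{72},\ r(n-4)+\kappa\bigl(r(n-4)+1\bigr)\Bigr), \tag{9}$$
and, by Lemma 7(ii),
$$r(n)\ge\min(n-2,s(n)). \tag{10}$$

**Step 2: $r$ is unbounded.** We need this to make $\kappa$ large. Since $\kappa\ge1$, (9) and (10) give $r(n)\ge\min\bigl(n-2,\frac{(n-2)^2}{72},r(n-4)+1\bigr)$. If $r$ were eventually constant with value $c$, this would give $c\ge c+1$ for large $n$. As $r$ is nondecreasing and integer-valued, $r(n)\to\infty$.

**Step 3: slope 1.** We now gain at least five in rank for every four points lost. By Step 2 there is $N_1\ge10$ such that for $n\ge N_1$ we have $\kappa(r(n-4)+1)\ge5$ and $(n-2)^2/72\ge n$. Then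
$$r(n)\ge\min(n-2,\ r(n-4)+5)\qquad(n\ge N_1). \tag{11}$$
Put $\delta(n)=n-2-r(n)$. Since $n-2-(r(n-4)+5)=\delta(n-4)-1$, (11) says $\delta(n)\le\max(0,\delta(n-4)-1)$. So in each residue class modulo 4, the deficit $\delta$ decreases until it is $\le0$, and then stays $\le0$. Hence $r(n)\ge n-2$ for all $n\ge N_2$, for some $N_2$.

**Step 4: simple groups.** For large $n$ we have $r(n-4)\ge n-6$, so (9) becomes
$$s(n)\ge\min\Bigl(\tfrac{(n-2)^2}{72},\ n-6+\kappa(n-5)\Bigr),$$
and $s(n)-n\to\infty$ because $\kappa\to\infty$. $\square$

**Proof of Theorem 1(a)–(d).** Choose $N\ge10$ with $r(n)\ge n-2$ and $s(n)\ge n+2$ for all $n\ge N$. Let $n\ge N$ and let $A$ act definably and faithfully on the connected group $G$.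

(a) This is $r(n)\ge n-2$.

(c) Let $G$ be nonsolvable. If $A$ is nontrivial, hence faithful, on $R(G)^\circ$, then $\operatorname{rk}R(G)^\circ\ge n-2$ by Corollary 6. The group $G/R(G)^\circ$ is connected and nonsolvable, so it has rank $\ge3$ by (F11). Together $\operatorname{rk}G\ge n+1$. Otherwise Lemma 7(i) gives $\operatorname{rk}G\ge\min(3n,s(n))\ge n+2$.

(b) If $G$ is solvable and nonabelian, use Corollary 6. If it is nonsolvable, use (c).

(d) By Lemma 7(i), $\operatorname{rk}G\ge\min(3n,s(n))$, and both $3n-n$ and $s(n)-n$ tend to infinity.

In particular $\operatorname{rk}G\ge n-1$ if $G$ is nonabelian and $\operatorname{rk}G\ge n$ if $G$ is nonsolvable, so the conjecture is proved. The bounds are attained by Section 3. $\square$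

## 11. The extremal groups: $S\otimes W$ and $V\times L$

**Proof of Theorem 1(e).** If $\operatorname{rk}G=n-2$ with $n\ge N$, then $G$ is abelian by (b). Apply Lemma 5. $\square$

**Proof of Theorem 1(f).** Let $G$ be nonsolvable with $\operatorname{rk}G=n+1$, $n\ge N$.

**Step 1: identify the pieces.** Put $V=R(G)^\circ$ and $Q=G/V$. By the proof of (c), $A$ is faithful on $V$, since otherwise $\operatorname{rk}G\ge n+2$. From $\operatorname{rk}V\ge n-2$, $\operatorname{rk}Q\ge3$ and $\operatorname{rk}G=n+1$ we get $\operatorname{rk}V=n-2$ and $\operatorname{rk}Q=3$. So $V$ is as in (e). The action of $A$ on $Q$ is trivial, because $3<n-2\le r(n)$. As in Step 1 of Lemma 7, $Z(Q)=R(Q)$ is finite and $Q/Z(Q)$ has trivial solvable radical. By Step 2 of that proof (which does not involve $A$), $Q/Z(Q)$ contains a simple nonabelian infinite definable normal subgroup. This has rank $\ge3$ by (F11), so it is all of $Q/Z(Q)$, which is connected of rank 3. The Morley rank of $Q/Z(Q)$ as a pure group is at most 3, and at least 3 because it is nonsolvable. By Frécon (*Simple groups of Morley rank 3 are algebraic*, JAMS 2018), together with Cherlin's analysis of simple groups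 of rank 3, $Q/Z(Q)\cong\mathrm{PSL}_2(F)$ with $F$ algebraically closed. Finally $Q'$ is connected and nonsolvable, so it has rank 3, and $Q'=Q$.

**Step 2: $G$ acts on $W$.** We want to show that $V$ is central, and we move the question to a group of rank 1. For $g\in G$ and $a\in A$ we have $g^a\in gV$, and $V$ is abelian. So for $v\in V$
$$(v^g)^a=(v^a)^{g^a}=(v^a)^g .$$
Thus the actions of $g$ and of $A$ on $V$ commute, and so do those of $g$ and of $\mathbb F_pA$. In the notation of Lemma 5, $G$ therefore acts on $W=e_{11}V$, which is connected of rank 1, and commutes with all $e_{j1}$. As $V=\bigoplus_je_{j1}W$, $C_G(W)=C_G(V)=:C$, and $C\ge V$. The group $C/V$ is normal in $Q$. If $C/V\not\le Z(Q)$, it maps onto the simple group $Q/Z(Q)$, so $Q=(C/V)Z(Q)$ and $Q=Q'=(C/V)'\le C/V$; that is, $C=G$.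

**Step 3: exclude $C/V\le Z(Q)$.** Suppose that $C/V\le Z(Q)$. Then $\mathrm{PSL}_2(F)$ is a quotient of $G/C$ by a finite central subgroup, and $G/C$ acts faithfully on $W$. Let $\hat B$ be the connected component of the preimage in $G/C$ of a Borel subgroup of $\mathrm{PSL}_2(F)$. It is connected and solvable. The Borel subgroup $F^+\rtimes F^\times$ is connected: $F^\times$ is divisible, and the connected component of $F^+$ is an ideal of $F$, being invariant under $F^\times$, and is nonzero. So $\hat B$ maps onto the Borel subgroup and is nonabelian.

Let $P=W\rtimes\hat B$, a connected solvable group. By (F11), $P'$ is nilpotent. The group $[W,P']$ is generated by the images of the homomorphisms $w\mapsto w^{-1}w^y$ ($y\in P'$) of the connected group $W$, so it is a definable connected subgroup of $W$. As $\operatorname{rk}W=1$, it is $1$ or $W$. If $[W,P']=W$, then $W\le P'$. If $W$ lies in a term of the lower central series of $P'$, then $W=[W,P']$ lies in the next one. So $W$ lies in all of them and $W=1$, a contradiction. Hence $P'$ centralizes $W$. As $\hat B'\le P'$ and $\hat B$ is faithful on $W$, $\hat B'=1$, a contradiction. So $C=G$, that is, $V\le Z(G)$.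

**Step 4: the perfect group $L=G'$.** We build the complement to $V$. The group $L=G'$ is definable, connected and $A$-invariant. From $Q'=Q$ we get $G=LV$. As $V$ is central, $L=[LV,LV]=L'$, so $L$ is perfect. Let $Y$ be the preimage of $Z(Q)$ in $L$. Then $[Y,L]\le V$ is central, so $[Y,L,L]=[L,Y,L]=1$. The three subgroups lemma gives $[L,L,Y]=1$, that is, $[L,Y]=1$ and $Y\le Z(L)$. Now $L/Y\cong Q/Z(Q)$ is simple nonabelian, so $Z(L)=Y$ and $L/Z(L)\cong\mathrm{PSL}_2(F)$. By Altınel–Cherlin (*On central extensions of algebraic groups*, JSL 1999), a perfect group of fMr whose quotient by its center is a simple algebraic group over an algebraically closed field is algebraic with finite center. So $L\cong\mathrm{SL}_2(F)$ or $\mathrm{PSL}_2(F)$, and $L\cap V\le Z(L)$ is finite.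

**Step 5: the product is direct and $A$ centralizes $L$.** As $A$ is trivial on $L/(L\cap V)\cong LV/V=Q$, and $L\cap V$ is a finite central subgroup of the connected group $L$, Lemma 4 shows that each $a\in A$ is trivial on $L$. So $L\cap V\le C_V(A)=0$, because $V$ is a sum of copies of a nontrivial simple module. Since $G=LV$ with $V$ central, $G=V\times L$. $\square$
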